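# Lifting one-to-one maps into a distributive semilattice that is not a lattice

## 1. A chain with two caps: images that are bounded or miss a cap

Take the chain $\omega$, put two incomparable elements $a,b$ above it, and a top element $\top=a\vee b$ above those. Suppose that the finitely generated congruences of some lattice $K$ are mapped into this ordered set $S_\omega$ by a map that preserves joins and zero. Can we realize the map by algebra, that is, find a lattice $L$ whose own finitely generated congruences form a copy of $S_\omega$, and a homomorphism $K\to L$ that induces the given map? In this section we answer yes when the image misses $a$ or $b$, and also when the image meets the chain in a bounded set. First we fix the terms.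

**Congruences.** Lattices are nonempty. For a lattice $K$, $\operatorname{Con}K$ is the lattice of congruences of $K$, and $\operatorname{Con}(x,y)$, or $\operatorname{Con}_K(x,y)$, is the least congruence containing $(x,y)$. Always $\operatorname{Con}(x,y)=\operatorname{Con}(x\wedge y,x\vee y)$, since for any congruence $\alpha$ we have $x\mathrel\alpha y$ if and only if $x\wedge y\mathrel\alpha x\vee y$. In particular a congruence is determined by the comparable pairs it contains. A finitely generated congruence is a finite join of principal ones $\operatorname{Con}(x,y)$. The union of a nonempty chain (or directed set) of congruences is a congruence, and a finitely generated congruence contained in such a union is contained in a member of it; for this reason finitely generated congruences are also called *compact*. Every congruence is the union of the compact congruences it contains. The compact congruences form a $\{\vee,0\}$-semilattice $\operatorname{Con}_cK$.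

We use two textbook facts. The lattice $\operatorname{Con}K$ is distributive. And Mal'cev's description: if $\theta$ is generated by a set $Y$ of pairs, then $x\mathrel\theta y$ if and only if there is a finite chain $x=z_0,z_1,\dots,z_n=y$ such that each $\{z_k,z_{k+1}\}$ has the form $\{p(c),p(d)\}$ with $(c,d)\in Y$ and $p$ a unary polynomial of the lattice.

**The map $\operatorname{Con}_cf$.** For a homomorphism $f\colon K\to L$, let $(\operatorname{Con}_cf)(\xi)$ be the congruence of $L$ generated by all $(f(x),f(y))$ with $(x,y)\in\xi$. If $Y$ generates $\xi$, then the pairs $(f(x),f(y))$ with $(x,y)\in Y$ already suffice: if $\theta$ is the congruence they generate, then $\{(x,y):f(x)\mathrel\theta f(y)\}$ is a congruence of $K$ containing $Y$, hence containing $\xi$. So $\operatorname{Con}_cf$ maps $\operatorname{Con}_cK$ to $\operatorname{Con}_cL$, it is a $\{\vee,0\}$-homomorphism, and $\operatorname{Con}_c$ is a functor.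

*Example.* Let $f$ embed the two-element chain $\mathbf 2$ onto the endpoints of a three-element chain with middle element $m$. The congruences of the three-element chain form $\mathbf 2^2$, with atoms $\operatorname{Con}(0,m)$ and $\operatorname{Con}(m,1)$, and $\operatorname{Con}_cf$ sends the top of $\operatorname{Con}_c\mathbf 2=\{0<1\}$ to the top of $\mathbf 2^2$.

**Distributive semilattices.** A $\{\vee,0\}$-semilattice $S$ is distributive if $x\le y\vee z$ implies $x=y'\vee z'$ for some $y'\le y$, $z'\le z$. If such an $S$ is a lattice, it is a distributive lattice: write $x\wedge(y\vee z)=y'\vee z'$ with $y'\le y$, $z'\le z$; then $y'\le x\wedge y$ and $z'\le x\wedge z$. The five-element lattice $M_3$ with three atoms is not distributive as a semilattice: an atom $x$ lies below the join of the other two atoms $y,z$, but the joins $y'\vee z'$ available are only $0,y,z,1$.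

**Lifting.** A $\{\vee,0\}$-homomorphism $\varphi\colon\operatorname{Con}_cK\to S$ into a distributive $\{\vee,0\}$-semilattice is *lifted* if there are a lattice $L$, a homomorphism $f\colon K\to L$ and an isomorphism $\alpha\colon\operatorname{Con}_cL\to S$ with $\alpha\circ\operatorname{Con}_cf=\varphi$. The example above lifts the map $\mathbf 2\to\mathbf 2^2$ sending $1$ to the top. Every isomorphism $\varphi\colon\operatorname{Con}_cK\to S$ is lifted by the identity of $K$, with $\alpha=\varphi$.

**The semilattice $S_\lambda$.** For a limit ordinal $\lambda$ let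
$$S_\lambda=\lambda\cup\{a,b,\top\},$$
where $\lambda$ is a chain with zero $0$, $\xi<a,b<\top$ for all $\xi<\lambda$, and $a,b$ are incomparable with $a\vee b=\top$. (Below, think of $\lambda=\omega$.)

* Every $x\ne\top$ is join-prime: $x\le y\vee z$ implies $x\le y$ or $x\le z$. For $x=\xi\in\lambda$: if $y,z\not\ge\xi$, then $y,z<\xi$, so $y\vee z<\xi$. For $x=a$: if $y,z\not\ge a$, then $y,z\in\lambda\cup\{b\}$, so $y\vee z\in\lambda\cup\{b\}$ and $y\vee z\not\ge a$. The case of $b$ is symmetric.
* $S_\lambda$ is distributive. Let $x\le y\vee z$. If $x\neq\top$, then $x\le y$ or $x\le z$, so $x=x\vee0$ or $x=0\vee x$ is a decomposition as required. If $x=\top$, then $x=y\vee z$.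
* $S_\lambda$ is not a lattice: the common lower bounds of $a,b$ form $\lambda$, which has no greatest element.

**Fact 1.1 (quoted).** If $S$ is a distributive lattice with zero, then for every lattice $K$ every $\{\vee,0\}$-homomorphism $\operatorname{Con}_cK\to S$ can be lifted.

Since $S_\lambda$ is not a lattice, Fact 1.1 does not apply to it. But $S_\lambda$ can be approximated by distributive lattices, and for that we need to pass to limits. Recall that, for a directed system of lattices or semilattices $A_i$, an algebra $A$ with compatible homomorphisms $f_i\colon A_i\to A$ is the direct limit if and only if $A$ is the union of the images of the $f_i$, and $f_i(x)=f_i(y)$ implies that $x,y$ have equal images in some $A_j$, $j\ge i$.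

**Fact 1.2.** If $L=\varinjlim K_i$ with limit maps $f_i$, then $\operatorname{Con}_cL=\varinjlim\operatorname{Con}_cK_i$ with limit maps $\operatorname{Con}_cf_i$.

*Proof.* A compact congruence of $L$ is generated by finitely many pairs. All of them lie in the image of one $f_i$, so the congruence is in the image of $\operatorname{Con}_cf_i$. Now let $\xi,\zeta\in\operatorname{Con}_cK_i$ with $(\operatorname{Con}_cf_i)(\xi)\subseteq(\operatorname{Con}_cf_i)(\zeta)$. By Mal'cev's description, the images in $L$ of the finitely many generating pairs of $\xi$ are connected by finite chains, obtained by applying finitely many unary polynomials to images of generating pairs of $\zeta$. Only finitely many elements and equalities occur, so all are available at some stage $j\ge i$. Hence the inclusion already holds between the images of $\xi$ and $\zeta$ in $\operatorname{Con}_cK_j$. If the images of $\xi$ and $\zeta$ in $\operatorname{Con}_cL$ are equal, apply this to both inclusions and go to a common later stage. $\square$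

**Lemma 1.3.** Let $D_0\to D_1\to\cdots$ be $\{\vee,0\}$-homomorphisms of distributive lattices with zero, with direct limit $S$ and limit maps $\psi_n\colon D_n\to S$. If $\varphi=\psi_0\circ\iota$ for a $\{\vee,0\}$-homomorphism $\iota\colon\operatorname{Con}_cK\to D_0$, then $\varphi$ can be lifted.

*Proof.* Write $t_n\colon D_n\to D_{n+1}$ for the given maps. By Fact 1.1 there are $g\colon K\to L_0$ and an isomorphism $\alpha_0\colon\operatorname{Con}_cL_0\to D_0$ with $\alpha_0\circ\operatorname{Con}_cg=\iota$. Given $\alpha_n\colon\operatorname{Con}_cL_n\cong D_n$, lift $t_n\circ\alpha_n\colon\operatorname{Con}_cL_n\to D_{n+1}$ by Fact 1.1: there are $h_n\colon L_n\to L_{n+1}$ and $\alpha_{n+1}\colon\operatorname{Con}_cL_{n+1}\cong D_{n+1}$ with $\alpha_{n+1}\circ\operatorname{Con}_ch_n=t_n\circ\alpha_n$. Let $L=\varinjlim L_n$ with limit maps $\ell_n$. The $\alpha_n$ form an isomorphism of direct systems, so by Fact 1.2 there is an isomorphism $\alpha\colon\operatorname{Con}_cL\to S$ with $\alpha\circ\operatorname{Con}_c\ell_n=\psi_n\circ\alpha_n$ for all $n$. Then $\alpha\circ\operatorname{Con}_c(\ell_0g)=\psi_0\circ\alpha_0\circ\operatorname{Con}_cg=\psi_0\circ\iota=\varphi$.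 $\square$

**Proposition 1.4.** Let $\lambda$ be a limit ordinal of cofinality $\omega$ and $\varphi\colon\operatorname{Con}_cK\to S_\lambda$ a $\{\vee,0\}$-homomorphism with image $T$. If $T\cap\lambda$ is bounded in $\lambda$, or $a\notin T$, or $b\notin T$, then $\varphi$ can be lifted.

*Proof.* Fix $\lambda_0<\lambda_1<\cdots$ cofinal in $\lambda$. In each case we look for distributive lattices $D_n$ with limit $S_\lambda$, such that $\varphi$ factors through $D_0$.

*Bounded image.* Deleting some of the $\lambda_n$, we may assume that every $x\in T\cap\lambda$ satisfies $x\le\lambda_0$. Put $D_n=\{x\in\lambda:x\le\lambda_n\}\cup\{a,b,\top\}$. This is a $\{\vee,0\}$-subsemilattice of $S_\lambda$. It is also a distributive lattice: a chain with a copy of $\mathbf 2^2$ on top, where now $a\wedge b=\lambda_n$. Since $T\subseteq D_0$ and $S_\lambda=\bigcup_nD_n$ is the direct limit under inclusions, Lemma 1.3 applies with $\iota$ equal to $\varphi$ regarded as a map into $D_0$.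

*One cap missing.* By symmetry let $b\notin T$, so $T\subseteq\lambda\cup\{a,\top\}$. We let $b$ be approached from below by elements that move up along the chain. Put
$$D_n=\{(x,0):x\le\lambda\}\cup\{(x,1):\lambda_n\le x\le\lambda\}\subseteq(\lambda+1)\times\mathbf 2 .$$
This is a sublattice: $(x,0)\vee(y,1)=(\max(x,y),1)$ with $\max(x,y)\ge\lambda_n$, $(x,0)\wedge(y,1)=(\min(x,y),0)$, and $(x,1)\wedge(y,1)=(\min(x,y),1)$ with $\min(x,y)\ge\lambda_n$; the other cases are clear. So $D_n$ is a distributive lattice with zero $(0,0)$. Let $D_n\to D_{n+1}$ send $(x,0)\mapsto(x,0)$ and $(x,1)\mapsto(\max(x,\lambda_{n+1}),1)$, and let $\psi_n\colon D_n\to S_\lambda$ send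
$$(x,0)\mapsto x,\quad (x,1)\mapsto b\quad(x<\lambda),\qquad(\lambda,0)\mapsto a,\qquad(\lambda,1)\mapsto\top.$$
All these maps preserve zero. The transition maps preserve joins; the only case that needs a look is $(x,0)\vee(y,1)=(\max(x,y),1)$, whose image $(\max(x,y,\lambda_{n+1}),1)$ is the join of the images. For $\psi_n$: if $x,y<\lambda$, then $(x,0)\vee(y,1)\mapsto b=x\vee b$ and $(x,1)\vee(y,1)\mapsto b$; moreover $(\lambda,0)\vee(y,1)=(\lambda,1)\mapsto\top=a\vee b$, joins with $(\lambda,1)$ go to $\top$, and on the elements $(x,0)$, $x\le\lambda$, $\psi_n$ is an isotone map of chains. The $\psi_n$ are compatible with the transition maps, and each is surjective. Two distinct elements of $D_n$ with the same image are $(x,1),(y,1)$ with $x,y<\lambda$, and they become equal to $(\lambda_m,1)$ in $D_m$ once $m>n$ and $\lambda_m\ge x,y$. So $S_\lambda=\varinjlim D_n$ with limit maps $\psi_n$.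

Define $\iota_0$ from the chain $\lambda\cup\{a,\top\}$ to $D_0$ by $x\mapsto(x,0)$ for $x<\lambda$, $a\mapsto(\lambda,0)$, $\top\mapsto(\lambda,1)$. It is isotone on a chain and preserves $0$, so it is a $\{\vee,0\}$-homomorphism, and $\psi_0\iota_0$ is the identity on $\lambda\cup\{a,\top\}$. Hence $\varphi=\psi_0\circ(\iota_0\varphi)$, and Lemma 1.3 applies. $\square$

Injectivity of $\varphi$ was not used. What changes when $T$ contains both caps and climbs all the way up the chain?

## 2. Cofinal images with both caps, and reduction to inserting one point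

For arbitrary homomorphisms, being a lattice cannot be avoided:

**Fact 2.1 (quoted).** If $S$ is a distributive $\{\vee,0\}$-semilattice such that for every lattice $K$ every $\{\vee,0\}$-homomorphism $\operatorname{Con}_cK\to S$ can be lifted, then $S$ is a lattice.

The homomorphisms used to prove Fact 2.1 are not one-to-one. So we ask only for those that are. Say that a distributive $\{\vee,0\}$-semilattice $S$ has **ILP** if for every lattice $K$ every one-to-one $\{\vee,0\}$-homomorphism $\operatorname{Con}_cK\hookrightarrow S$ can be lifted. By Fact 1.1 it is sufficient for ILP that $S$ be a lattice. Is it necessary? This is a problem from Jiri Tuma and Friedrich Wehrung, "Unsolvable one-dimensional lifting problems for congruence lattices of lattices", arXiv:math/0501377 (2005). The answer is no.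

**Theorem 2.2.** For every limit ordinal $\lambda$ of cofinality $\omega$ (in particular $\lambda=\omega$), $S_\lambda$ has ILP and is not a lattice.

So the countable semilattice $S_\omega$ is a counterexample. Since $\kappa+\omega$ has cofinality $\omega$, there are counterexamples of every infinite cardinality $\kappa$.

By Proposition 1.4, what remains is a one-to-one $\varphi$ whose image $T$ contains $a$ and $b$ and is cofinal in $\lambda$. The method of Section 1 cannot reach this case, and we can see exactly why.

**Proposition 2.3.** Let $\varphi\colon\operatorname{Con}_cK\to S_\lambda$ be a one-to-one $\{\vee,0\}$-homomorphism whose image $T$ contains $a,b$ and is such that $T\cap\lambda$ is cofinal in $\lambda$. Then $\varphi$ is not of the form $\psi\circ\iota$ with $\{\vee,0\}$-homomorphisms $\iota\colon\operatorname{Con}_cK\to D$ and $\psi\colon D\to S_\lambda$, where $D$ is a lattice with zero.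

*Proof.* Identify $\operatorname{Con}_cK$ with $T$ and put $c=\iota(a)\wedge\iota(b)$ in $D$. For $x\in T\cap\lambda$ we have $\iota(x)\le\iota(a),\iota(b)$, so $\iota(x)\le c$ and $x=\psi\iota(x)\le\psi(c)$. Thus $\psi(c)$ is above a cofinal subset of $\lambda$, and it is below $\psi\iota(a)=a$ and $\psi\iota(b)=b$. No element of $S_\lambda$ does both. $\square$

So the meet that $a,b$ have in any lattice has nowhere to go. On the other hand, here $T$ is close to $S_\lambda$: it contains $0$, $a$, $b$ and $\top=a\vee b$, so *all missing elements lie in the chain $\lambda$*. If nothing is missing, $\varphi$ is an isomorphism and the identity of $K$ lifts it. This suggests enlarging $K$ so as to insert one missing element at a time, keeping the congruences we already have as they are.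

**Lemma 2.4 (insertion).** Let $\lambda$ be a limit ordinal, $T$ a $\{\vee,0\}$-subsemilattice of $S_\lambda$, and $d\in\lambda\setminus T$ such that some element of $T\cap\lambda$ is $>d$. Let $K$ be a lattice with an isomorphism $\varphi\colon\operatorname{Con}_cK\to T$. Then there are a lattice $N$, a homomorphism $g\colon K\to N$ and an isomorphism $\varphi'\colon\operatorname{Con}_cN\to T\cup\{d\}$ such that $\varphi'\circ\operatorname{Con}_cg$ is $\varphi$ followed by the inclusion $T\hookrightarrow T\cup\{d\}$.

The proof takes Sections 3 to 7. Let us first see that it finishes the job.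

*Proof of Theorem 2.2 from Lemma 2.4.* We saw in Section 1 that $S_\lambda$ is distributive and not a lattice. Let $\varphi\colon\operatorname{Con}_cK\hookrightarrow S_\lambda$ be one-to-one with image $T$. If $T\cap\lambda$ is bounded in $\lambda$ or $a\notin T$ or $b\notin T$, use Proposition 1.4. Otherwise $T\cap\lambda$ is cofinal in $\lambda$ and $a,b,\top\in T$. As $\varphi$ is one-to-one, it is an isomorphism of $\operatorname{Con}_cK$ onto $T$; this is where injectivity enters.

Enumerate $\lambda\setminus T=\{d_\xi:\xi<\rho\}$ without repetition and put $T_\xi=T\cup\{d_\zeta:\zeta<\xi\}$ for $\xi\le\rho$. Elements of $\lambda$ are comparable with every element of $S_\lambda$, so each $T_\xi$ is a $\{\vee,0\}$-subsemilattice. By transfinite induction we construct a direct system of lattices $K_\xi$ ($\xi\le\rho$) with transition maps $g_{\zeta\xi}\colon K_\zeta\to K_\xi$, and isomorphisms $\varphi_\xi\colon\operatorname{Con}_cK_\xi\to T_\xi$, starting with $K_0=K$ and $\varphi_0=\varphi$, such that for $\zeta\le\xi$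
$$\varphi_\xi\circ\operatorname{Con}_cg_{\zeta\xi}\ \text{ is }\ \varphi_\zeta\ \text{ followed by the inclusion } T_\zeta\hookrightarrow T_\xi. \tag{1}$$

*Successor step.* Apply Lemma 2.4 to $K_\xi,T_\xi,\varphi_\xi$ and $d_\xi$. Some element of $T\cap\lambda$ lies above $d_\xi$ because $T\cap\lambda$ is cofinal in $\lambda$, which has no greatest element. We get $g_{\xi,\xi+1}$ and $\varphi_{\xi+1}$, and put $g_{\zeta,\xi+1}=g_{\xi,\xi+1}\circ g_{\zeta\xi}$ for $\zeta\le\xi$ and $g_{\xi+1,\xi+1}=\mathrm{id}$. Then (1) holds by functoriality.

*Limit step.* Let $K_\xi=\varinjlim_{\zeta<\xi}K_\zeta$ with its limit maps $g_{\zeta\xi}$. By Fact 1.2, $\operatorname{Con}_cK_\xi=\varinjlim_{\zeta<\xi}\operatorname{Con}_cK_\zeta$. By (1), the isomorphisms $\varphi_\zeta$ turn this direct system into the system of the $T_\zeta$ with inclusions, whose limit is $\bigcup_{\zeta<\xi}T_\zeta=T_\xi$. So they induce an isomorphism $\varphi_\xi\colon\operatorname{Con}_cK_\xi\to T_\xi$ satisfying (1).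

At the end $T_\rho=S_\lambda$, and by (1) the homomorphism $g_{0\rho}\colon K\to K_\rho$ with the isomorphism $\varphi_\rho\colon\operatorname{Con}_cK_\rho\to S_\lambda$ lifts $\varphi$. $\square$

The cofinality of $\lambda$ is used only in Proposition 1.4. Combined with Fact 2.1, the picture for $S_\omega$ is this: it receives some unliftable homomorphism, but that homomorphism is not one-to-one, and its image contains $a,b$ and is cofinal in $\omega$.

## 3. A nine-element lattice: inserting $d$ between $0$ and $h$

We do the smallest instance of Lemma 2.4 by hand: $K=\mathbf 2=\{0,1\}$, $T=\{0<h\}$, and we want $N$ with $\operatorname{Con}N=\{0<d<h\}$ and $g\colon\mathbf 2\to N$ with $\operatorname{Con}(g(0),g(1))=h$.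

The new congruence should be the kernel of a projection onto the old lattice. So one tries $\mathbf 2\times\{0,t\}$, where collapsing $0<t$ in the second factor is to be $d$. This fails: the congruences form $\mathbf 2^2$, and collapsing the first factor does not collapse the second, so $d\not\le h$. A collapse in $K$ has to force a collapse of $t$. Removing the pair $(0,t)$ leaves the chain $(0,0)<(1,0)<(1,t)$; its congruence lattice is again $\mathbf 2^2$, since $(0,0)$ can be identified with $(1,0)$ alone.

Now do the same trimming with $M_3=\{0,v_1,v_2,v_3,1\}$ in place of $\mathbf 2$. Recall that $M_3$ is simple: a nonzero congruence collapses some $0<v_i$ or some $v_i<1$. In the second case meeting with another atom $v_j$ gives $0\sim v_j$, so we are in the first case for $j$. If $0\sim v_i$, then for $\{i,j,k\}=\{1,2,3\}$ joining with $v_j$ gives $v_j\sim1$ and meeting with $v_k$ gives $0\sim v_k$. So all three atoms are identified with $0$, and then so is $1$.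

Let
$$N=\{(0,0)\}\cup\{(x,0),(x,t):x\in M_3,\ x\ne0\}\subseteq M_3\times\{0,t\}.$$
It has nine elements. It contains $(0,0)$ and is closed under componentwise joins, so it is a finite join-semilattice with least element, hence a lattice. The meet is componentwise, except that when $x\wedge y=0$ the meet of $(x,e)$ and $(y,k)$ is $(0,0)$. The projection to $M_3$ is a homomorphism; call its kernel $\pi$. I claim that $\operatorname{Con}N$ is the chain $0<\pi<\mathrm{full}$. Let $\beta\neq0$ be a congruence of $N$.

If $(x,0)\mathrel\beta(x,t)$ for some $x\ne0$, join with $(1,0)$ to get $(1,0)\mathrel\beta(1,t)$, and meet with $(y,t)$ to get $(y,0)\mathrel\beta(y,t)$ for every $y\neq0$. So $\beta\supseteq\pi$, and $\beta$ is $\pi$ or full because $N/\pi\cong M_3$ is simple.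

Otherwise $\beta$ identifies two elements with different first coordinates $x\ne y$. Meeting with $(1,0)$ gives $(x,0)\mathrel\beta(y,0)$, and as $M_3\times\{0\}$ is a simple sublattice, $(0,0)\mathrel\beta(v_1,0)$. Now comes the key move:
$$(0,0)\mathrel\beta(v_1,0)\ \xrightarrow{\ \vee(v_2,t)\ }\ (v_2,t)\mathrel\beta(1,t)\ \xrightarrow{\ \wedge(v_1,t)\ }\ (0,0)\mathrel\beta(v_1,t), \tag{2}$$
because $v_2\wedge v_1=0$ may carry only the second coordinate $0$. So $(v_1,0)\mathrel\beta(v_1,t)$, and we are in the first situation after all. (Then $\beta\supseteq\pi$, and $\beta$ is full since it identifies elements with different first coordinates.)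

With $g(0)=(0,0)$ and $g(1)=(1,t)$, the pair $(g(0),g(1))$ is not in $\pi$, so it generates the full congruence, as required.

Two things must be added for the general case.

* Move (2) needs $v_1,v_2$ with $v_1\wedge v_2=u$ and $\operatorname{Con}(u,v_1)=\operatorname{Con}(u,v_2)=h$. In a chain, $v_1\wedge v_2=u$ forces $v_1=u$ or $v_2=u$, so there are none when $h\neq0$. Section 4 enlarges $K$ to make room without changing its congruences; for $K=\mathbf 2$ the result will be $M_3$.
* If $T$ has elements $c$ with $0<c<d$, then $d$ must contain every such $c$. The kernel of the projection of a trimmed product contains no pair $((x,0),(y,0))$ with $x\ne y$, so it does not. We need a device by which a collapse in the second coordinate triggers the collapse of a pair $p<q$ with $\operatorname{Con}(p,q)=c$. The device: use second coordinates $e,e'$ with join $r$, let $p$ carry $e$ or $e'$, but require that an element above $p$ that carries $r$ be above $q$. Then $(p,0)\sim(p,e)$, joined with $(p,e')$, gives $(p,e')\sim(\text{something}\ge q,\ r)$, and meeting with $(q,0)$ gives $(p,0)\sim(q,0)$. For all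 the $c$ to be triggered at once, the lattice of second coordinates has to be such that any collapse in it spreads everywhere; we shall take finite-dimensional subspaces of a vector space.

## 4. Boolean triples: room for two elements with the same collapse

For a lattice $K$ let $M=M_3\langle K\rangle$ be the set of all $(x,y,z)\in K^3$ with
$$x=(x\vee y)\wedge(x\vee z),\quad y=(y\vee x)\wedge(y\vee z),\quad z=(z\vee x)\wedge(z\vee y)$$
(the Boolean triples of Grätzer–Wehrung; everything needed is proved here).

**Step 1: $M$ is a lattice.** For $(x,y,z)\in K^3$ put $A=x\vee y$, $B=x\vee z$, $C=y\vee z$ and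
$$\overline{(x,y,z)}=(A\wedge B,\ A\wedge C,\ B\wedge C).$$
This map is isotone, and it is extensive since $x\le A,B$, and so on. It is idempotent: $(A\wedge B)\vee(A\wedge C)$ is $\le A$ and $\ge x\vee y=A$, so it equals $A$; in the same way $(A\wedge B)\vee(B\wedge C)=B$ and $(A\wedge C)\vee(B\wedge C)=C$. So the closed triple has the same $A,B,C$ as before, and closing again changes nothing. Thus $\overline{\phantom{x}}$ is a closure operator on $K^3$, and its fixed points are exactly the members of $M$. Hence $M$ is a lattice: meets are componentwise, and the join of two members is the closure of their componentwise join. Permutations of the coordinates are automorphisms of $M$.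

*Example.* For $K=\mathbf 2$ the fixed points are $(0,0,0),(1,0,0),(0,1,0),(0,0,1),(1,1,1)$; for instance $\overline{(1,1,0)}=(1,1,1)$. So $M_3\langle\mathbf 2\rangle=M_3$.

**Step 2: three observations.**

* $\delta(x)=(x,x,x)$ defines a lattice embedding $\delta\colon K\to M$.
* For $y\le s$ in $K$, the triple $(s,y,y)$ and its permutations are in $M$: here $A=B=s$, $C=y$, and the closure is $(s,y,y)$.
* For $\alpha\in\operatorname{Con}K$ the relation $\alpha^{(3)}=\{(m,m')\in M^2:m_j\mathrel\alpha m_j',\ j=1,2,3\}$ is a congruence of $M$, since each coordinate of a meet or join in $M$ is a lattice term in the coordinates of the two arguments.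

**Lemma 4.1.** The map $\alpha\mapsto\alpha^{(3)}$ is an isomorphism $\operatorname{Con}K\to\operatorname{Con}M$. Hence $\operatorname{Con}_c\delta$ is the isomorphism $\xi\mapsto\xi^{(3)}$.

*Proof.* We have $\{(x,y):\delta(x)\mathrel{\alpha^{(3)}}\delta(y)\}=\alpha$, so the map is an order embedding. To see that it is onto, let $\beta\in\operatorname{Con}M$ and $\alpha=\{(x,y):\delta(x)\mathrel\beta\delta(y)\}\in\operatorname{Con}K$. We show $\beta=\alpha^{(3)}$, and it suffices to compare the two on comparable pairs. So let $(x,y,z)\le(x',y',z')$ in $M$, and put $o=x\wedge y\wedge z$. All triples used below are in $M$ by Step 2.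

*If the pair is in $\beta$, it is in $\alpha^{(3)}$.* Meeting with $(x',o,o)$ gives $(x,o,o)\mathrel\beta(x',o,o)$. Join with $(o,x',o)$. For $(x,x',o)$ we have $A=x'$, $B=x$, $C=x'$, so its closure is $(x,x',x)$; for $(x',x',o)$ we have $A=B=C=x'$, so its closure is $(x',x',x')$. Thus $(x,x',x)\mathrel\beta(x',x',x')$. Meeting with $(o,o,x')$ gives $(o,o,x)\mathrel\beta(o,o,x')$. The collapse has moved from the first coordinate to the third. Joining with $(o,o,x')$ instead of $(o,x',o)$, and then meeting with $(o,x',o)$, gives in the same way $(o,x,o)\mathrel\beta(o,x',o)$. The join of the three relations is $\delta(x)\mathrel\beta\delta(x')$, that is, $x\mathrel\alpha x'$. With the coordinates permuted, the same argument gives $y\mathrel\alpha y'$ and $z\mathrel\alpha z'$.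

*If the pair is in $\alpha^{(3)}$, it is in $\beta$.* Meeting $\delta(x)\mathrel\beta\delta(x')$ with $(x',o,o)$ gives $(x,o,o)\mathrel\beta(x',o,o)$. Similarly $(o,y,o)\mathrel\beta(o,y',o)$ and $(o,o,z)\mathrel\beta(o,o,z')$. The join of these three relations is $(x,y,z)\mathrel\beta(x',y',z')$, because $(x,y,z)$ and $(x',y',z')$ are closed.

For the last statement: $\alpha^{(3)}$ contains all $(\delta(x),\delta(y))$ with $(x,y)\in\xi$ if and only if $\alpha\supseteq\xi$, so the least such congruence is $\xi^{(3)}$. An isomorphism of congruence lattices matches compact elements with compact elements. $\square$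

What we gain: if $o<v$ in $K$ and $\operatorname{Con}_K(o,v)=h$, then in $M$ the elements $u=(o,o,o)$, $v_1=(v,o,o)$, $v_2=(o,v,o)$ satisfy $v_1\wedge v_2=u$, and both $\operatorname{Con}_M(u,v_1)$ and $\operatorname{Con}_M(u,v_2)$ equal $h^{(3)}$.

## 5. The lattice $N$ of loaded elements

We now build the trimmed product with triggers. Think of a pair $(x,e)$ as the element $x$ carrying the load $e$. Elements of an ideal $J$ may carry nothing, and carrying the load $r_i$ forces elements of a filter $P_i$ to be above $q_i$.

**Data.** Let $K$ be a lattice, $u,v_1,v_2\in K$, $\eta\in\operatorname{Con}K$, $X$ a set, and for $i\in X$ let $p_i\le q_i$ in $K$, $\gamma_i=\operatorname{Con}(p_i,q_i)$, and $\kappa_i\in\operatorname{Con}K$ with $\kappa_i\subseteq\gamma_i$. Put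
$$J=\{x\in K:(x\vee u,u)\in\eta\},\qquad P_i=\{x\in K:(x\wedge p_i,p_i)\in\kappa_i\}.$$
$J$ is an ideal and a union of $\eta$-classes ($\eta$-*saturated*), being the preimage of the principal ideal ${\downarrow}(u/\eta)$ of $K/\eta$. Likewise $P_i$ is a $\kappa_i$-saturated filter, the preimage of ${\uparrow}(p_i/\kappa_i)$. Assume:

* **(A1)** for all $\alpha\in\operatorname{Con}K$ with $\alpha\subseteq\eta$ and all $i\in X$: $\alpha\subseteq\kappa_i$ or $\alpha\supseteq\gamma_i$;
* **(A2)** $v_1\wedge v_2=u$, $\operatorname{Con}(u,v_1)=\operatorname{Con}(u,v_2)=:h\not\subseteq\eta$, and every $\alpha\in\operatorname{Con}K$ with $\alpha\not\subseteq\eta$ contains $h$;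
* **(A3)** $p_i\notin J$ for all $i\in X$.

Clearly $u\in J$. By (A2), $v_1,v_2\notin J$, because $v_j\vee u=v_j$ and $(u,v_j)\notin\eta$.

In the application, $\eta$ is the join of the old congruences below $d$, the $\gamma_i$ are those congruences other than $0$, and $\kappa_i$ is everything strictly below $\gamma_i$. Why is the filter $P_i$ and not just ${\uparrow}p_i$? Suppose the rule "carrying $r_i$ forces above $q_i$" applied at $p_i$ but not at some $w$ with $w\mathrel{\kappa_i}p_i$, and other triggers did not act. Adding the load $r_i$ would leave $w$ where it is and move $p_i$ to some $p'\ge q_i$. If $\kappa_i$ is to survive as a congruence with loads fixed, then $p_i\mathrel{\kappa_i}w\mathrel{\kappa_i}p'$, and meeting with $q_i$ gives $p_i\mathrel{\kappa_i}q_i$, that is, $\kappa_i=\gamma_i$. So the rule must be applied to whole $\kappa_i$-classes.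

**Step 1: the lattice $E$ of loads.** Let $V$ be the $\mathbb F_2$-vector space with basis $\{\varepsilon_i,\varepsilon_i':i\in X\}\cup\{\tau\}$, and $E$ the lattice of its finite-dimensional subspaces. Put
$$t=\langle\tau\rangle,\quad e_i=\langle\varepsilon_i\rangle,\quad e_i'=\langle\varepsilon_i'\rangle,\quad r_i=e_i\vee e_i',$$
and $X_g=\{i\in X:r_i\le g\}$ for $g\in E$. Each $X_g$ is finite, since $g$ is a finite set and the $r_i$ are distinct. It is empty if $\dim g\le1$; $X_{r_i}=\{i\}$; and $g\le g'$ implies $X_g\subseteq X_{g'}$.

For $U\in E$ let $E_U=\{g\in E:g\le U\}$. *If $U\ne0$, then $E_U$ is simple.* Let a congruence $\theta$ of $E_U$ collapse $g<k$, and pick $y\in k\setminus g$. Meeting with $\langle y\rangle$ gives $0\mathrel\theta\langle y\rangle$. Let $z\in U$, $z\ne0,y$. Joining with $\langle y+z\rangle$ gives $\langle y+z\rangle\mathrel\theta\langle y,z\rangle$, and meeting with $\langle z\rangle$ gives $0\mathrel\theta\langle z\rangle$, since $z\neq y+z\ne0$. Every element of $E_U$ is a finite join of lines, so $\theta$ is full.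

**Step 2: the set $N$.** Let
$$N=\{(x,e)\in K\times E:\ (x\in J\Rightarrow e=0)\ \text{ and }\ \forall i\in X\,(r_i\le e\text{ and }x\in P_i\Rightarrow x\ge q_i)\}$$
with the componentwise order.

**Step 3: closing an element under the triggers of a load.** For $w\in K$, $g\in E$, let $\mathrm{cl}_g(w)$ be the least $y\ge w$ such that $y\in P_i$ implies $y\ge q_i$ for every $i\in X_g$. To see that it exists, start with $w_0=w$; as long as some $i\in X_g$ has $w_n\in P_i$ and $w_n\not\ge q_i$, put $w_{n+1}=w_n\vee q_i$. Each $i\in X_g$ is used at most once and $X_g$ is finite, so the process stops, at an element with the required property. Any $y'\ge w$ with the property is $\ge w_n$ for all $n$, by induction: if $y'\ge w_n\in P_i$, then $y'\in P_i$ since $P_i$ is an up-set, so $y'\ge q_i$ and $y'\ge w_{n+1}$. So the last $w_n$ is the least such element.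

Consequently $\mathrm{cl}_g$ is a closure operator on $K$. If $w\ge q_i$ for all $i\in X_g$, then $\mathrm{cl}_g(w)=w$. If $(x,e)\in N$, then $\mathrm{cl}_e(x)=x$. If $\dim g\le1$, in particular for $g=0$ and $g=t$, $\mathrm{cl}_g$ is the identity.

**Step 4: $N$ is a lattice.** The operations are
$$(x,e)\vee(y,k)=(\mathrm{cl}_{e\vee k}(x\vee y),\,e\vee k),\qquad(x,e)\wedge(y,k)=\begin{cases}(x\wedge y,\,e\wedge k)&\text{if }x\wedge y\notin J,\\(x\wedge y,\,0)&\text{if }x\wedge y\in J.\end{cases}\tag{3}$$

*Joins.* If $\mathrm{cl}_{e\vee k}(x\vee y)\in J$, then $x,y\in J$, so $e=k=0$ and $e\vee k=0$. The trigger condition holds by definition of $\mathrm{cl}$. So the right-hand side is in $N$, and it is an upper bound. If $(z,g)\in N$ is an upper bound, then $z\ge x\vee y$ and $X_{e\vee k}\subseteq X_g$, so $z$ satisfies the condition defining $\mathrm{cl}_{e\vee k}(x\vee y)$, and $z\ge\mathrm{cl}_{e\vee k}(x\vee y)$.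

*Meets.* If $r_i\le e\wedge k$ and $x\wedge y\in P_i$, then $x,y\in P_i$, so $x,y\ge q_i$ and $x\wedge y\ge q_i$. Also $X_0=\varnothing$. So the right-hand side is in $N$, and it is a lower bound. A lower bound $(z,g)\in N$ satisfies $z\le x\wedge y$ and $g\le e\wedge k$; if $x\wedge y\in J$, then $z\in J$, so $g=0$.

Note that $(x,0)\in N$ for all $x\in K$, and by (3) the map $x\mapsto(x,0)$ is a lattice embedding.

**Step 5: closing costs only the $\gamma_i$.** If $w\in P_i$, then
$$w=w\vee(w\wedge p_i)\ \mathrel{\kappa_i}\ w\vee p_i\ \mathrel{\gamma_i}\ w\vee q_i,\qquad\text{so } (w,w\vee q_i)\in\gamma_i. \tag{4}$$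
Hence if $\alpha\supseteq\gamma_i$ for all $i\in X$, then $(w,\mathrm{cl}_g(w))\in\alpha$ for all $w\in K$, $g\in E$.

## 6. All congruences of $N$

For $\alpha\in\operatorname{Con}K$ define
$$\alpha_0=\{((x,e),(y,k))\in N^2:x\mathrel\alpha y,\ e=k\}\ \text{ if }\alpha\subseteq\eta,$$
$$\alpha_1=\{((x,e),(y,k))\in N^2:x\mathrel\alpha y\}\ \text{ if }\alpha\supseteq\gamma_i\text{ for all }i\in X.$$
Some $\alpha$ give both, some only one. Put $\gamma=\bigvee_{i\in X}\gamma_i$ (zero if $X=\varnothing$).

**Lemma 6.1.** The relations $\alpha_0$ and $\alpha_1$ above are congruences of $N$, and every congruence of $N$ is one of them. We have $\alpha_\varepsilon\subseteq\alpha'_{\varepsilon'}$ if and only if $\alpha\subseteq\alpha'$ and $\varepsilon\le\varepsilon'$. Moreover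
$$\operatorname{Con}_cN=\{\xi_0:\xi\in\operatorname{Con}_cK,\ \xi\subseteq\eta\}\cup\{(\xi\vee\gamma)_1:\xi\in\operatorname{Con}_cK\}.\tag{5}$$
The map $f\colon K\to N$, $f(x)=(x,0)$ for $x\in J$ and $f(x)=(x,t)$ for $x\notin J$, is a lattice embedding, and for $\xi\in\operatorname{Con}_cK$
$$(\operatorname{Con}_cf)(\xi)=\xi_0\ \text{ if }\xi\subseteq\eta,\qquad(\operatorname{Con}_cf)(\xi)=(\xi\vee\gamma)_1\ \text{ otherwise}.\tag{6}$$

*Proof.*

**Step 1: $\alpha_1$ is a congruence.** By (3) and the last sentence of Section 5, $(x,e)\mapsto x/\alpha$ is a lattice homomorphism $N\to K/\alpha$, and $\alpha_1$ is its kernel.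

**Step 2: $\alpha_0$ is a congruence.** Here $\alpha\subseteq\eta$, and we use (A1). The relation is an equivalence. Let $x\mathrel\alpha y$ and $(x,e),(y,e),(z,g)\in N$.

*Meets with $(z,g)$.* We have $x\wedge z\mathrel\alpha y\wedge z$. Since $\alpha\subseteq\eta$ and $J$ is $\eta$-saturated, both or neither of these elements are in $J$. So the second coordinates of the meets agree.

*Joins with $(z,g)$.* The second coordinates of the joins agree. For the first coordinates it suffices to show that $w\mathrel\alpha w'$ implies $\mathrm{cl}_g(w)\mathrel\alpha\mathrm{cl}_g(w')$, for every $g\in E$. Comparing both $w$ and $w'$ with $w\vee w'$, we may assume $w\le w'$. Let $y=\mathrm{cl}_g(w)$ (a new $y$) and $y'=y\vee w'$. Then $y'\mathrel\alpha y\vee w=y$. Since $w\le w'$, we have $y\le\mathrm{cl}_g(w')$, so $w'\le y'\le\mathrm{cl}_g(w')$ and therefore $\mathrm{cl}_g(w')=\mathrm{cl}_g(y')$. Compute $\mathrm{cl}_g(y')$ by the process $w_0=y',w_1,\dots$ of Section 5. I claim that $w_n\mathrel\alpha y$ for all $n$. This holds for $n=0$. Suppose $w_n\mathrel\alpha y$, and $i\in X_g$ is used at this stage,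 so $w_n\in P_i$ and $w_n\not\ge q_i$. If $\alpha\supseteq\gamma_i$, then $w_{n+1}=w_n\vee q_i\mathrel\alpha w_n$ by (4), and the claim holds for $n+1$. Otherwise $\alpha\subseteq\kappa_i$ by (A1), so $y\mathrel{\kappa_i}w_n\in P_i$ and $y\in P_i$ by saturation. As $y=\mathrm{cl}_g(w)$ and $i\in X_g$, we get $y\ge q_i$, hence $w_n\ge y'\ge y\ge q_i$, a contradiction. So the claim is proved, and $\mathrm{cl}_g(w')\mathrel\alpha y=\mathrm{cl}_g(w)$.

**Step 3: set-up for the classification.** Let $\beta\in\operatorname{Con}N$ and $\alpha=\{(x,y):(x,0)\mathrel\beta(y,0)\}\in\operatorname{Con}K$. Call $\beta$ *$E$-collapsing* if $(x,e)\mathrel\beta(x,k)$ for some $(x,e),(x,k)\in N$ with $e\ne k$. Then $x\notin J$. Both elements are $\beta$-equivalent to their meet $(x,e\wedge k)$, and $e\wedge k$ differs from at least one of $e,k$; so we may assume $e<k$.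

**Step 4: if $\beta$ is $E$-collapsing, all loads are collapsed.** Fix $(x,e)\mathrel\beta(x,k)$ with $x\notin J$ and $e<k$. We show
$$(y,0)\mathrel\beta(y,g)\quad\text{for all }(y,g)\in N.\tag{7}$$
If $y\in J$, then $g=0$. Let $y\notin J$. Put $U=k\vee g\in E$; then $U\ne0$. Let $w\in K$ be an upper bound of $x$, $y$ and the finitely many $q_i$ with $i\in X_U$. Then $w\notin J$ because $w\ge x$. For $m\le U$ we have $X_m\subseteq X_U$, so $(w,m)\in N$ and $\mathrm{cl}_m(w)=w$. By (3), $m\mapsto(w,m)$ is a lattice embedding $E_U\to N$. Joining $(x,e)\mathrel\beta(x,k)$ with $(w,0)$ gives $(w,e)\mathrel\beta(w,k)$. Since $E_U$ is simple, $(w,0)\mathrel\beta(w,g)$. Meeting with $(y,g)$ gives $(y,0)\mathrel\beta(y,g)$, since $w\wedge y=y\notin J$.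

**Step 5: the triggers fire, so $\beta=\alpha_1$.** Let $i\in X$. By (A3) and $X_{e_i}=X_{e_i'}=\varnothing$, both $(p_i,e_i)$ and $(p_i,e_i')$ are in $N$. By (7), $(p_i,0)\mathrel\beta(p_i,e_i)$. Joining with $(p_i,e_i')$ gives
$$(p_i,e_i')\mathrel\beta(\mathrm{cl}_{r_i}(p_i),r_i),$$
and $\mathrm{cl}_{r_i}(p_i)\ge q_i$, because it is $\ge p_i\in P_i$ and hence in the up-set $P_i$. Meeting with $(q_i,0)$ gives $(p_i,0)\mathrel\beta(q_i,0)$, so $(p_i,q_i)\in\alpha$. Thus $\alpha\supseteq\gamma_i$ for all $i$, and $\alpha_1$ is defined. By (7), $(x,e)\mathrel\beta(y,k)$ if and only if $(x,0)\mathrel\beta(y,0)$, that is, $x\mathrel\alpha y$, for all $(x,e),(y,k)\in N$. So $\beta=\alpha_1$.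

**Step 6: if $\beta$ is not $E$-collapsing, then $\alpha\subseteq\eta$.** This is move (2). Suppose $\alpha\not\subseteq\eta$. Then $\alpha\supseteq h$ by (A2), so $(u,0)\mathrel\beta(v_1,0)$. Since $v_1,v_2\notin J$ and $X_t=\varnothing$, $(v_1,t)$ and $(v_2,t)$ are in $N$. Joining with $(v_2,t)$ gives $(v_2,t)\mathrel\beta(v_1\vee v_2,t)$. Meeting with $(v_1,t)$ gives $(u,0)\mathrel\beta(v_1,t)$, since $v_1\wedge v_2=u\in J$ and $v_1\notin J$. Hence $(v_1,0)\mathrel\beta(u,0)\mathrel\beta(v_1,t)$, so $\beta$ is $E$-collapsing, a contradiction.

**Step 7: if $\beta$ is not $E$-collapsing, then $\beta=\alpha_0$.** Let $(x,e)\mathrel\beta(y,k)$. Choose $w\ge x\vee y$ with $w\ge q_i$ for all $i\in X_e\cup X_k$. Joining with $(w,0)$ gives $(w,e)\mathrel\beta(w,k)$, so $e=k$. Meeting $(x,e)\mathrel\beta(y,k)$ with $(x\vee y,0)$ gives $(x,0)\mathrel\beta(y,0)$, so $x\mathrel\alpha y$. Thus $\beta\subseteq\alpha_0$.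

Conversely, let $x\mathrel\alpha y$ and $(x,e),(y,e)\in N$. If $e=0$, then $(x,e)\mathrel\beta(y,e)$ by the definition of $\alpha$. Let $e\ne0$. Then $x,y\notin J$. Since $x\wedge y\mathrel\alpha x$ and $\alpha\subseteq\eta$, saturation of $J$ gives $x\wedge y\notin J$, so $(x\wedge y,e)=(x,e)\wedge(y,e)\in N$. Joining $(x\wedge y,0)\mathrel\beta(x,0)$ with $(x\wedge y,e)$ gives $(x\wedge y,e)\mathrel\beta(\mathrm{cl}_e(x),e)=(x,e)$. Likewise $(x\wedge y,e)\mathrel\beta(y,e)$. So $(x,e)\mathrel\beta(y,e)$, and $\beta=\alpha_0$.

**Step 8: order.** If $\alpha\subseteq\alpha'$ and $\varepsilon\le\varepsilon'$, then clearly $\alpha_\varepsilon\subseteq\alpha'_{\varepsilon'}$. Conversely, $\alpha$ is recovered from $\alpha_\varepsilon$ through the pairs $((x,0),(y,0))$, and the pair $((v_1,0),(v_1,t))$ is in every $\alpha_1$ and in no $\alpha'_0$.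

**Step 9: compact congruences.** Consider the congruence generated by finitely many pairs $((x_j,e_j),(y_j,k_j))$, and let $\xi=\bigvee_j\operatorname{Con}_K(x_j,y_j)$. A congruence $\alpha_0$ contains these pairs if and only if $\xi\subseteq\alpha$ and $e_j=k_j$ for all $j$, while $\alpha_1$ contains them if and only if $\xi\subseteq\alpha$. So if $\xi\subseteq\eta$ and all $e_j=k_j$, the least congruence of $N$ containing them is $\xi_0$. Otherwise no $\alpha_0$ contains them, and since an $\alpha_1$ must have $\alpha\supseteq\gamma$, the least one is $(\xi\vee\gamma)_1$. All congruences listed in (5) occur: use generators $((x_j,0),(y_j,0))$ where the pairs $(x_j,y_j)$ generate $\xi$, and add $((v_1,0),(v_1,t))$ for the second kind.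

**Step 10: the map $f$.** Since $X_t=\varnothing$, $f$ maps into $N$. As $J$ is an ideal, $x\vee y\in J$ if and only if $x,y\in J$; and $\mathrm{cl}_0,\mathrm{cl}_t$ are identity maps. So $f$ preserves joins. If $x\wedge y\in J$, then $f(x)\wedge f(y)=(x\wedge y,0)$; otherwise $x,y\notin J$ and $f(x)\wedge f(y)=(x\wedge y,t)$. So $f$ preserves meets. It is one-to-one. Let $\xi\in\operatorname{Con}_cK$. If $\xi\subseteq\eta$, then for $(x,y)\in\xi$ both or neither of $x,y$ are in $J$, so $f(x),f(y)$ have equal second coordinates. Any $\alpha_\varepsilon$ containing all pairs $(f(x),f(y))$, $(x,y)\in\xi$, has $\alpha\supseteq\xi$, so the least one is $\xi_0$. If $\xi\not\subseteq\eta$, no $\alpha_0$ contains all these pairs, because $\alpha\subseteq\eta$; and $\alpha_1$ contains them if and only if $\alpha\supseteq\xi$. So the generated congruence is $(\xi\vee\gamma)_1$. $\square$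

## 7. Proof of the insertion lemma

We are given $T\subseteq S_\lambda$, $d\in\lambda\setminus T$, an element of $T\cap\lambda$ above $d$, and $\varphi\colon\operatorname{Con}_cK\cong T$. Since $d$ is comparable with every element of $S_\lambda$, $T\cup\{d\}$ is a $\{\vee,0\}$-subsemilattice. Identify $\operatorname{Con}_cK$ with $T$ via $\varphi$.

**Step 1: choose the congruences.** Let $h=\min\{x\in T\cap\lambda:x>d\}$. If $x\in T$ and $x\not<d$, then $x>d$, hence
$$x\ge h\tag{8}$$
by minimality if $x\in\lambda$, and because $a,b,\top$ are above $\lambda$ otherwise. Let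
$$X=\{c\in T:0<c<d\},\qquad\eta=\bigcup\{x\in T:x<d\},\qquad\kappa_c=\bigcup\{x\in T:x<c\}\subseteq c\quad(c\in X).$$
These are unions of nonempty chains of congruences (note that $0\in T$ and $0<d$), so they are congruences of $K$, and $\eta=\bigvee X$. A compact congruence contained in the union of a chain is contained in a member. So for $\xi\in T$,
$$\xi\subseteq\eta\iff\xi<d.\tag{9}$$
In particular $h\not\subseteq\eta$.

**Step 2: choose generating pairs.** Each nonzero $c\in T\cap\lambda$ is principal: it is a finite join of principal congruences, which belong to $T$; being join-prime, $c$ is below one of them, hence equal to it. So we may choose $o<v$ in $K$ with $\operatorname{Con}_K(o,v)=h$, and for each $c\in X$ elements $p_c^*<q_c^*$ with $\operatorname{Con}_K(p_c^*,q_c^*)=c$.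

**Step 3: move to $M=M_3\langle K\rangle$.** By Lemma 4.1 identify $\operatorname{Con}M$ with $\operatorname{Con}K$ via $\alpha^{(3)}\leftrightarrow\alpha$. With $s_c=q_c^*\vee v$ put
$$u=(o,o,o),\quad v_1=(v,o,o),\quad v_2=(o,v,o),\quad p_c=(s_c,p_c^*,p_c^*),\quad q_c=(s_c,q_c^*,q_c^*).$$
These are in $M$ by Step 2 of Section 4. As $\alpha^{(3)}$ is defined coordinatewise, $\operatorname{Con}_M(u,v_1)=\operatorname{Con}_M(u,v_2)=h$ and $\operatorname{Con}_M(p_c,q_c)=c$. The large first coordinate $s_c$ is there only to keep $p_c$ out of $J$.

**Step 4: check the assumptions of Section 5 for $M$, with $\gamma_c=c$.**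

(A1) Let $\alpha\subseteq\eta$ and $\alpha\not\supseteq c$. Each compact $\xi\subseteq\alpha$ satisfies $\xi<d$ by (9), and $\xi\not\ge c$. Both $\xi$ and $c$ are in the chain $\lambda$, so $\xi<c$ and $\xi\subseteq\kappa_c$. As $\alpha$ is the union of its compact subcongruences, $\alpha\subseteq\kappa_c$.

(A2) We have $v_1\wedge v_2=u$, and $h\not\subseteq\eta$. If $\alpha\not\subseteq\eta$, some compact $\xi\subseteq\alpha$ has $\xi\not\subseteq\eta$, so $\xi\not<d$ by (9), and $\xi\ge h$ by (8). Thus $\alpha\supseteq h$.

(A3) Suppose $p_c\in J$. Then the first coordinate $\sigma$ of $p_c\vee u$ satisfies $\sigma\mathrel\eta o$ and $\sigma\ge s_c\ge v$. Hence $v=\sigma\wedge v\mathrel\eta o\wedge v=o$, so $h\subseteq\eta$, a contradiction.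

**Step 5: read off $\operatorname{Con}_cN$.** Apply Lemma 6.1 to $M$; here $\gamma=\bigvee X=\eta$. For $\xi\in T$ with $\xi<d$ we have $(\xi\vee\eta)_1=\eta_1$. For $\xi\in T$ with $\xi\ge h$, every $x\in T$ with $x<d$ is below $\xi$, so $\xi\supseteq\eta$ and $(\xi\vee\eta)_1=\xi_1$. By (8) these are all the elements of $T$, and (5) becomes
$$\operatorname{Con}_cN=\{\xi_0:\xi\in T,\ \xi<d\}\cup\{\eta_1\}\cup\{\zeta_1:\zeta\in T,\ \zeta\ge h\}.$$
For $\xi<d$ and $\zeta\ge h$ in $T$ we have $\xi\subseteq\eta\subsetneq\zeta$. So by the description of the order in Lemma 6.1, every $\xi_0$ lies strictly below $\eta_1$, which lies strictly below every $\zeta_1$, and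
$$\varphi'\colon\quad\xi_0\mapsto\xi,\qquad\eta_1\mapsto d,\qquad\zeta_1\mapsto\zeta$$
is an order isomorphism of $\operatorname{Con}_cN$ onto $T\cup\{d\}$, hence a $\{\vee,0\}$-isomorphism. (This is right also if $\eta$ happens to be compact: then $\eta_0$ and $\eta_1$ are different congruences.)

**Step 6: the homomorphism.** Let $g=f\circ\delta\colon K\to M\to N$. By Lemma 4.1 and (6), $\operatorname{Con}_cg$ sends $\xi$ to $\xi_0$ if $\xi<d$, and to $(\xi\vee\eta)_1=\xi_1$ if $\xi\ge h$. So $\varphi'\circ\operatorname{Con}_cg$ is the inclusion $T\hookrightarrow T\cup\{d\}$. This proves Lemma 2.4, and with it Theorem 2.2. $\blacksquare$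

For $K=\mathbf 2$ and $T=\{0,h\}$ we have $X=\varnothing$, $\eta=0$, $M=M_3$, $E=\{0,t\}$, $J=\{u\}$, and $N$ is the nine-element lattice of Section 3.

## 8. Products $S\times\operatorname{Con}_cK$ without ILP

Being a lattice is not necessary for ILP. ILP is nevertheless a real restriction, and the failure can be produced from any $S$ that is not a lattice.

**Theorem 8.1.** For every distributive $\{\vee,0\}$-semilattice $S$ that is not a lattice there is a lattice $K$ such that $S\times\operatorname{Con}_cK$ does not have ILP.

*Proof.* **Step 1: make an unliftable map one-to-one.** By Fact 2.1 there are a lattice $K$ and a $\{\vee,0\}$-homomorphism $\varphi\colon\operatorname{Con}_cK\to S$ that cannot be lifted. Let $S'=S\times\operatorname{Con}_cK$. It is distributive: $\operatorname{Con}_cK$ is distributive, because $\operatorname{Con}K$ is a distributive lattice in which every element is a union of compact ones (if $\xi\subseteq\zeta\vee\zeta'$ are compact, then $\xi=(\xi\cap\zeta)\vee(\xi\cap\zeta')$, and by compactness $\xi$ is the join of compact congruences contained in $\xi\cap\zeta$ and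 $\xi\cap\zeta'$), and decompositions in a product are made coordinatewise. Let $\psi(\xi)=(\varphi(\xi),\xi)$. This is a one-to-one $\{\vee,0\}$-homomorphism $\operatorname{Con}_cK\to S'$. Suppose that $f\colon K\to L$ and an isomorphism $\varepsilon\colon\operatorname{Con}_cL\to S'$ lift $\psi$. We shall divide out the second factor.

**Step 2: the congruence to divide by.** The set
$$I=\{\zeta\in\operatorname{Con}_cL:\varepsilon(\zeta)\in\{0\}\times\operatorname{Con}_cK\}$$
is an ideal of $\operatorname{Con}_cL$. Let $\theta$ be the union of its members. As $I$ is directed, $\theta$ is a congruence of $L$, and a compact congruence contained in $\theta$ is contained in a member of $I$, hence belongs to $I$. So the compact congruences contained in $\theta$ are exactly the members of $I$.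

**Step 3: $\operatorname{Con}_c(L/\theta)\cong S$.** Let $\pi\colon L\to L/\theta$ be the projection. Then $\operatorname{Con}_c\pi$ sends $\zeta$ to $(\zeta\vee\theta)/\theta$, and it is surjective, since generating pairs in $L/\theta$ can be pulled back to $L$. It identifies $\zeta,\zeta'$ if and only if $\zeta\vee\theta=\zeta'\vee\theta$. This holds if and only if $\zeta\vee\iota=\zeta'\vee\iota$ for some $\iota\in I$: if $\zeta\subseteq\zeta'\vee\theta$, which is the union of the directed set of all $\zeta'\vee\iota$ with $\iota\in I$, then $\zeta\subseteq\zeta'\vee\iota$ for some $\iota\in I$ by compactness, and symmetrically; take the join of the two $\iota$'s. The converse is clear. In terms of $\varepsilon$, the condition says that $\varepsilon(\zeta)\vee(0,j)=\varepsilon(\zeta')\vee(0,j)$ for some $j\in\operatorname{Con}_cK$. This holds if and only if $\varepsilon(\zeta)$ and $\varepsilon(\zeta')$ have the same first coordinate (for "if", let $j$ be the join of the two second coordinates). So, with $\mathrm{pr}_1\colon S'\to S$ the first projection, the surjective homomorphisms $\operatorname{Con}_c\pi$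 and $\mathrm{pr}_1\circ\varepsilon$ identify the same pairs, and there is an isomorphism $\alpha\colon\operatorname{Con}_c(L/\theta)\to S$ with $\alpha\circ\operatorname{Con}_c\pi=\mathrm{pr}_1\circ\varepsilon$.

**Step 4: contradiction.** We get
$$\alpha\circ\operatorname{Con}_c(\pi f)=\mathrm{pr}_1\circ\varepsilon\circ\operatorname{Con}_cf=\mathrm{pr}_1\circ\psi=\varphi,$$
so $\varphi$ is lifted by $\pi f\colon K\to L/\theta$, a contradiction. $\blacksquare$

By Fact 1.1, Theorem 2.2 and Theorem 8.1 (applied, for instance, to $S=S_\omega$), the class of semilattices with ILP lies strictly between the distributive lattices with zero and all distributive $\{\vee,0\}$-semilattices. A full characterization of this class is not claimed.
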